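# A removable set of positive measure on an intrinsic Lipschitz graph in the Heisenberg group

## 1. The Euclidean guess, and smooth pieces of graphs

Take a compact set $E$ inside an open set $U$, and a Lipschitz function on $U$ that is harmonic off $E$. Must it be harmonic across $E$? If this holds for every such function, $E$ is called removable. In $\mathbb R^n$, a compact subset of an $(n-1)$-dimensional Lipschitz graph with positive $\mathcal H^{n-1}$ measure is never removable. In the first Heisenberg group $\mathbb H$, which has dimension $4$, the part of hypersurfaces is played by sets of dimension $3$, and the part of Lipschitz graphs by intrinsic Lipschitz graphs. We ask whether a compact subset of an intrinsic Lipschitz graph with positive $\mathcal H^3$ measure can be removable; the problem is taken from Chousionis, Li and Young, arXiv:2207.03013 (2022). The Euclidean case suggests the answer "no, never". We make the question precise and test this guess on flat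 and smooth pieces. It passes. Then we prove that it is false.

### The group, the metric, removability

**Definition (Heisenberg group).** $\mathbb H$ is $\mathbb R^3$ with
$$(x,y,t)\cdot(x',y',t')=\Big(x+x',\,y+y',\,t+t'+\tfrac12(xy'-yx')\Big)$$
and the left-invariant Korányi metric $d(p,q)=\|q^{-1}p\|$, $\|(x,y,t)\|=((x^2+y^2)^2+16t^2)^{1/4}$. The dilations $\delta_\lambda(x,y,t)=(\lambda x,\lambda y,\lambda^2t)$ satisfy $\|\delta_\lambda p\|=\lambda\|p\|$ and multiply Lebesgue measure (which is Haar measure, left and right) by $\lambda^4$. Hausdorff measures $\mathcal H^s$ are taken with respect to $d$, so $\dim_H\mathbb H=4$.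

**Definition (removability).** Let $X=\partial_x-\frac y2\partial_t$, $Y=\partial_y+\frac x2\partial_t$ (left-invariant), $\nabla_{\mathbb H}u=(Xu,Yu)$ and $\Delta_{\mathbb H}=X^2+Y^2$. A function is *harmonic* on an open set if $\Delta_{\mathbb H}u=0$ there in the sense of distributions. A compact set $E$ is *removable for Lipschitz harmonic functions* (RLH) if, whenever $U\supset E$ is open and $u:U\to\mathbb R$ is Lipschitz for $d$ and harmonic in $U\setminus E$, then $u$ is harmonic in $U$.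

Known: if $\mathcal H^3(E)=0$ then $E$ is RLH; if $\dim_H E>3$ then it is not; and there are totally disconnected compact RLH sets with $\mathcal H^3(E)>0$. So the question lives at the critical dimension $3$.

**Definition (intrinsic graphs).** Let $\mathbb W=\{(0,y,t)\}$ and $\mathbb V=\{(x,0,0)\}$. Each $p$ is uniquely $\pi_{\mathbb W}(p)\cdot\pi_{\mathbb V}(p)$ with factors in $\mathbb W$ and $\mathbb V$. The intrinsic graph of $f:\mathbb W\to\mathbb R$ is $\Gamma_f=\{w\cdot(f(w),0,0)\}$. It is intrinsic Lipschitz with constant $L$ if $\|\pi_{\mathbb V}(p^{-1}q)\|\le L\|\pi_{\mathbb W}(p^{-1}q)\|$ for all $p,q\in\Gamma_f$. Images under left translations and rotations about the $t$-axis are also called intrinsic Lipschitz graphs; we need only graphs over $\mathbb W$.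

All computations use the coordinates adapted to this splitting. For $w=(y,t)$ write
$$[x;w]=[x;y,t]:=(0,y,t)\cdot(x,0,0)=(x,y,t-\tfrac{xy}2),\qquad \Psi_g(w)=[g(w);w],\qquad \Gamma_g=\Psi_g(\mathbb W).$$
Then $[x;y,t](s,0,0)=[x+s;y,t]$ and $[x;y,t](0,s,0)=[x;y+s,t+xs]$. So Haar measure is $dx\,dy\,dt$ and
$$X=\partial_x,\qquad Y=\partial_y+x\,\partial_t,\qquad \partial_t\text{ is left-invariant}.\tag{1.1}$$
Multiplying out $z\cdot[a;b,c]=[x_z+a;\,y_z+b,\,t_z+x_zb+c]$ for $z=[x_z;y_z,t_z]$ gives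
$$z^{-1}[x;y,t]=[x-x_z;\;y-y_z,\;t-t_z-x_z(y-y_z)].\tag{1.2}$$
So for $p=\Psi_f(w)$, $q=\Psi_f(\tilde w)$ the Lipschitz condition reads
$$|f(\tilde w)-f(w)|\le L(\Delta y^4+16s^2)^{1/4},\qquad s=\Delta t-f(w)\Delta y.\tag{1.3}$$
Example: for $f(y,t)=cy$ the left side is $|c||\Delta y|$, so $L=|c|$ works. Here $\Gamma_f$ is the vertical plane $x=cy$.

**Definition (intrinsic gradient).** For smooth $g:\mathbb W\to\mathbb R$ put $G[g]=g_y+gg_t$. For $g=cy$, $G[g]=c$.

The gradient $G$ enters through the divergence theorem. Let $g\in C^\infty(\mathbb W)$ and let $A,B\in C_c^\infty(\mathbb H)$. With $dw=dy\,dt$,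
$$\int_{x>g(w)}(XA+YB)=-\int_{\mathbb W}(A-G[g]B)(\Psi_g(w))\,dw,\tag{1.4}$$
because $\int_g^\infty A_x\,dx=-A(\Psi_g)$, $\int_g^\infty B_y\,dx=\partial_y\int_g^\infty B\,dx+g_yB(\Psi_g)$ and $\int_g^\infty xB_t\,dx=\partial_t\int_g^\infty xB\,dx+gg_tB(\Psi_g)$. Since $\int_{\mathbb H}(XA+YB)=0$, the integral over $x<g$ is the negative. Each formula uses $A,B$ only on its own side of $\Gamma_g$. We write $\partial_N=X-G[g]Y$ for the resulting normal derivative along $\Gamma_g$.

### Two textbook facts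

*Kernels.* By Folland (Bull. AMS 79 (1973)), $\Lambda(p)=-c_0\|p\|^{-2}$ with suitable $c_0>0$ satisfies $\Delta_{\mathbb H}\Lambda=\delta_0$. Put $K=(K_X,K_Y)=(X\Lambda,Y\Lambda)$. By homogeneity ($X,Y$ lower the degree by $1$, $\partial_t$ by $2$),
$$|K|\lesssim\|p\|^{-3},\quad|XK_Y|\lesssim\|p\|^{-4},\quad|\partial_t\Lambda|\lesssim\|p\|^{-4},\quad|\partial_tK_Y|\lesssim\|p\|^{-5}.\tag{1.5}$$
Here $\lesssim$ hides an absolute constant.

*Lipschitz functions and horizontal gradients.* (a) If $u$ is $\ell$-Lipschitz on $U$, the distributions $Xu,Yu$ are functions bounded by $\ell$: for $\varphi\in C_c^\infty(U)$, right invariance of Haar measure gives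
$$\int uX\varphi=\lim_{s\to0}\int u(p)\frac{\varphi(p(s,0,0))-\varphi(p)}s\,dp=\lim_{s\to0}\int\frac{u(p(-s,0,0))-u(p)}s\,\varphi(p)\,dp,$$
which is at most $\ell\|\varphi\|_{L^1}$ in absolute value, as $d(p(s,0,0),p)=|s|$. The same works for $Y$.

(b) If $u$ is continuous on $\mathbb H$ and $Xu,Yu\in L^\infty$, then $u$ is Lipschitz. Indeed $u_\epsilon(p)=\int\phi_\epsilon(q)u(q^{-1}p)\,dq$, with a smooth approximate identity $\phi_\epsilon$, is smooth with $|Xu_\epsilon|\le\|Xu\|_\infty$, $|Yu_\epsilon|\le\|Yu\|_\infty$. Moreover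
$$(x,y,t)=(x,0,0)(0,y,0)(0,0,t-\tfrac{xy}2)\quad\text{and}\quad(a,0,0)(0,b,0)(-a,0,0)(0,-b,0)=(0,0,ab),$$
so any element $p$ is a product of six factors $(a,0,0)$ or $(0,b,0)$ with $|a|,|b|\lesssim\|p\|$. Hence $u_\epsilon$ is Lipschitz uniformly in $\epsilon$; let $\epsilon\to0$.

### The guess on the plane and on smooth graphs

*The vertical plane.* Let $E\subset\mathbb W=\{x=0\}$ be compact with nonempty interior in $\mathbb W$. Take $h\in C_c^\infty(\mathbb W)$, $h\ge0$, $h\not\equiv0$, supported in that interior, and $\eta\in C_c^\infty(\mathbb R)$ with $\eta=1$ near $0$. Let $\omega([x;w])=\frac12\eta(x)h(w)|x|$. Since $(\frac12\eta|x|)''=\delta_0+(\text{bounded})$ and $Y^2$ does not differentiate in $x$,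
$$\Delta_{\mathbb H}\omega=h\,dw|_{\{x=0\}}+g_0,\qquad g_0\text{ bounded with compact support}.$$
Put $v(p)=\int\Lambda(q^{-1}p)g_0(q)\,dq$. It is continuous, $\Delta_{\mathbb H}v=g_0$, and $\nabla_{\mathbb H}v=\int K(q^{-1}p)g_0(q)\,dq$ is bounded, as $\|p\|^{-3}$ is locally integrable in homogeneous dimension $4$. So $u=\omega-v$ is continuous with bounded horizontal gradient, hence Lipschitz by (b), and $\Delta_{\mathbb H}u=h\,dw|_{\{x=0\}}\neq0$ is carried by $E$. Thus $E$ is not RLH.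

*Smooth graphs.* Let $g\in C^\infty(\mathbb W)$, $\zeta=x-g(w)$, and
$$\omega=\eta(\zeta)\,\frac{h(w)}{2(1+G[g]^2)}\,|\zeta|.$$
On $\Gamma_g$ we have $X\zeta=1$, $Y\zeta=-G[g]$. So $\partial_N\omega$ jumps across $\Gamma_g$ by $2\cdot\frac{h}{2(1+G^2)}(1+G^2)=h$. By (1.4) on the two sides (applied to $A=\varphi X\omega$, $B=\varphi Y\omega$), for every $\varphi\in C_c^\infty(\mathbb H)$,
$$-\int\nabla_{\mathbb H}\omega\cdot\nabla_{\mathbb H}\varphi=\int_{\mathbb W}h\,\varphi(\Psi_g)\,dw+\int_{\mathbb H\setminus\Gamma_g}\varphi\,\Delta_{\mathbb H}\omega,$$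
and $\Delta_{\mathbb H}\omega$ is bounded off $\Gamma_g$. Subtracting $v$ as before shows that a compact set containing a relatively open piece of a smooth $\Gamma_g$ is not RLH.

The guess has passed, but the recipe used that $Y^2\zeta=-Y(g_y+xg_t)$ is bounded, that is, bounds on second derivatives of $g$. On an intrinsic Lipschitz graph only $G[g]$ is controlled, and for rough graphs of that kind the guess fails. Let $Q=[0,1]^2\subset\mathbb W\cong\mathbb R^2$ and let $|\cdot|$ also denote Lebesgue measure on $\mathbb W$.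

**Theorem 1.** For all $L_0,\delta_0>0$ there are a compactly supported $f:\mathbb W\to\mathbb R$ whose graph is an intrinsic Lipschitz graph with constant $\le L_0$, and a compact $E\subset Q$ with $|Q\setminus E|\le\delta_0$, such that $\Psi_f(E)$, and every compact subset of it, is RLH. Moreover $0<\mathcal H^3(\Psi_f(E))<\infty$ if $\delta_0<1$. In particular, the answer to the question is yes.

**Definition ($\mathbb H$-regular surface).** A set $S$ such that every $p\in S$ has a neighborhood $U$ and a continuous $u:U\to\mathbb R$ with $Xu,Yu$ continuous and not both zero, and $S\cap U=\{u=0\}$. Example: $\Gamma_g$ for smooth $g$, with $u=x-g(w)$, as $Xu=1$. These are also called $C^1_{\mathbb H}$ surfaces.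

**Theorem 2.** There is a compact RLH set $\mathcal K$ with $\mathcal H^3(\mathcal K)>0$ contained in an $\mathbb H$-regular ($C^1_{\mathbb H}$) surface.

## 2. One ripple on the vertical plane

### Slope $\varepsilon^2$ instead of slope $\varepsilon$

Perturb the plane $x=0$ by $v(y,t)=\varepsilon\tau^{-1/2}\cos\tau t$ with $\tau$ large. Its Euclidean slope $v_t$ has size $\varepsilon\tau^{1/2}$, but
$$G[v]=v_y+vv_t=-\tfrac12\varepsilon^2\sin2\tau t.$$
So a ripple of amplitude $\varepsilon r$, with $r=\tau^{-1/2}$ its natural intrinsic length, changes the intrinsic gradient only by $O(\varepsilon^2)$.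

Now look at harmonic functions near the plane oscillating with the ripple. For $e^{i\tau t}a(\xi)$ with $\xi=\tau^{1/2}x$, (1.1) gives $X^2\mapsto\tau a''$ and $Y^2=(x\partial_t)^2\mapsto-\tau\xi^2a$. So harmonicity is exactly $a''=\xi^2a$.

**Lemma 0 (decaying profile).** There is a solution of $D''=\xi^2D$ on $\mathbb R$ with $D(0)=1$ such that on $[0,\infty)$ $D$ and all its derivatives are $O(e^{-N\xi})$ for every $N$. It satisfies $d_0:=-D'(0)>0$, and for bounded $p\ge0$ and bounded $\xi$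
$$D'(p)=-d_0+O(p^3),\qquad D(-\xi)=1+d_0\xi+O(\xi^4),\qquad D(-p)D'(p)+D(p)D'(-p)\equiv-2d_0.\tag{2.1}$$

*Proof.* Let $S''=\xi^2S$, $S(0)=1$, $S'(0)=0$. On $[0,\infty)$ we have $S\ge1$, $S'\ge0$, and $q=S'/S\ge0$ satisfies $q'=\xi^2-q^2$, $q(0)=0$. Then $q\le\xi+1$: at a first contact, $(q-\xi-1)'=\xi^2-(\xi+1)^2-1<0$, impossible. Also $q\ge\xi-1$ for $\xi\ge1$: $q(1)>0$, and at a first contact, where $\xi>1$, $(q-\xi+1)'=\xi^2-(\xi-1)^2-1=2\xi-2>0$, impossible. Hence $S(u)\ge S(\xi)e^{((u-1)^2-(\xi-1)^2)/2}$ for $u\ge\xi\ge1$.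

Let $D_0=S\int_\xi^\infty S^{-2}>0$. Then $D_0'=qD_0-1/S$ and $D_0''=\xi^2D_0$. For $\xi\ge1$,
$$D_0\le\frac1{S(\xi)}\int_0^\infty e^{-(v^2+2v(\xi-1))}dv\le\frac C{S(\xi)},\qquad|D_0'|\le\frac{C(1+\xi)}{S(\xi)}.$$
On $[0,1]$ the same bounds are trivial. As $S(\xi)\ge S(1)e^{(\xi-1)^2/2}$ for $\xi\ge1$, $D_0,D_0'$ are $O(e^{-N\xi})$, and higher derivatives follow from the equation. Set $D=D_0/D_0(0)$, extended to $\mathbb R$ by the equation.

Finally $-D'(0)=-D(0)D'(0)=\int_0^\infty(DD')'=\int_0^\infty(D'^2+\xi^2D^2)>0$. The expansions in (2.1) follow from $D''=\xi^2D$. The derivative of $D(-p)D'(p)+D(p)D'(-p)$ is $-D'(-p)D'(p)+p^2D(-p)D(p)+D'(p)D'(-p)-p^2D(p)D(-p)=0$, and its value at $0$ is $-2d_0$. $\square$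

### A drift with a sign

Let $\mathcal U=\frac12\cos(\tau t)D(-\xi)$ below the plane ($\xi<0$) and $\mathcal U=-\frac12\cos(\tau t)D(\xi)$ above. It is harmonic off the plane and decays in $x$. Across the plane it jumps by $-\cos\tau t$, while $X\mathcal U$ is continuous (it is $\frac12\tau^{1/2}d_0\cos\tau t$ on both sides). This is what a double layer potential with density $\cos\tau t$ should look like; Section 6 proves such a statement with error terms. For small $\xi$ the lower branch is $\frac12\cos\tau t\,(1+d_0\xi+O(\xi^4))$. Take density $\varepsilon\cos\tau t$ and evaluate the lower branch on the ripple itself, $\xi=\varepsilon\cos\tau t$: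
$$\tfrac12\varepsilon\cos\tau t+\tfrac{d_0}2\varepsilon^2\cos^2\tau t+O(\varepsilon^5).$$
The first term averages to $0$, the second to $\frac{d_0}4\varepsilon^2>0$. So the ripple produces a positive drift of size $\varepsilon^2$.

In $\mathbb R^2$, with $e^{i\tau t}e^{-\tau|x|}$ in place of the profile and the ripple $\varepsilon\tau^{-1}\cos\tau t$, the same computation gives a drift of the same order. The difference is the price. There the ripple has slope $-\varepsilon\sin\tau t$, and for distinct integers $\tau_n$ Parseval gives $\frac1{2\pi}\int_0^{2\pi}(\sum\varepsilon_n\sin\tau_nt)^2dt=\frac12\sum\varepsilon_n^2$. So bounded slopes force a bounded total drift. In $\mathbb H$ the slopes are $-\frac12\varepsilon_n^2\sin2\alpha_n$, with square sum $\sim\sum\varepsilon_n^4$. We can thus hope for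
$$\sum\varepsilon_n^4<\infty\ \text{(gradients under control)},\qquad\sum\varepsilon_n^2=\infty\ \text{(infinite drift)}.$$

### A ripple on a rippled background

The second ripple cannot just be $\varepsilon\tau^{-1/2}\cos\tau t$. On a background $\bar f$,
$$G[\bar f+v]=\bar G+\bar Dv+v\bar f_t+vv_t,\qquad\bar D=\partial_y+\bar f\partial_t,\quad \bar G=G[\bar f].$$
With $v=\varepsilon\tau^{-1/2}\cos\tau t$ the term $\bar Dv=-\varepsilon\tau^{1/2}\bar f\sin\tau t$ blows up as $\tau\to\infty$. The cure is to replace $t$ by a function $\Phi$ that is constant on the characteristics of $\bar f$, that is, $\bar D\Phi=0$. Then $\bar Dv$ sees only slowly varying factors. That fixes the construction: $f=\sum_nv_n$, where $v_n$ oscillates in $t$ at a rapidly decreasing scale, has amplitude $\varepsilon_nr_n$, and is almost constant along the characteristics of $f_{n-1}=\sum_{k<n}v_k$.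

## 3. Layer integrals, intrinsic Lipschitz constants, and $\mathcal H^3$ on graphs

For $z=[x_z;y_z,t_z]$ let $\rho_z(w)=\max(|y-y_z|,|t-t_z-x_z(y-y_z)|^{1/2})$. Then $|\{\rho_z\le\rho\}|=4\rho^3$, so for $\phi\ge0$
$$\int_{\mathbb W}\phi(\rho_z(w))\,dw=12\int_0^\infty\phi(\rho)\rho^2\,d\rho.\tag{3.1}$$
By (1.2), homogeneity and compactness there is an absolute $c_*>0$ with
$$\|z^{-1}[x;w]\|\ge c_*\max(|x-x_z|,\rho_z(w)).\tag{3.2}$$

**Layer estimate.** If $I_w\subset\mathbb R$ are intervals of length $\le\ell$ (depending measurably on $w$), then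
$$\int_{\rho_z(w)\le R}\int_{I_w}\|z^{-1}[x;w]\|^{-3}\,dx\,dw\le C\ell\,(1+\log^+(R/\ell)).\tag{3.3}$$
By (3.2) the inner integral is $\lesssim\min(\ell\rho_z^{-3},\rho_z^{-2})$, and $\int_0^R\min(\ell\rho^{-3},\rho^{-2})\rho^2d\rho=\int_0^R\min(\ell/\rho,1)\,d\rho\le\ell+\ell\log^+(R/\ell)$.

**Lemma 1.** Let $g\in C^\infty(\mathbb W)$ be bounded, $|G[g]|\le m$, $0<m\le1$. Then $\Gamma_g$ is intrinsic Lipschitz with constant $L=m+2\sqrt{m/4+m^2/2}$. The conclusion passes to pointwise limits of such $g$ with the same $m$.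

*Proof.* The flow of $\partial_y+g\partial_t$ is complete as $g$ is bounded, integral curves do not cross, and along them $g$ changes at rate $G[g]$, so at rate at most $m$.

**Step 1 (vertical differences).** The purpose is to bound $\delta=g(y,t_2)-g(y,t_1)$ for $t_1<t_2$; assume $\delta\ne0$. Flow both points forward if $\delta<0$, backward if $\delta>0$. After time $s'$ the gap between the curves is positive and at most $(t_2-t_1)-|\delta|s'+ms'^2$, since the gap closes at rate at least $|\delta|-2m\sigma$ at each time $\sigma$. With $s'=|\delta|/2m$: $0<(t_2-t_1)-\delta^2/4m$, that is, $|\delta|\le2\sqrt{m(t_2-t_1)}$.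

**Step 2 (general differences).** To prove (1.3), flow from $w=(y,t)$ to the point $(\tilde y,t^*)$ on the same characteristic. Then $|g(\tilde y,t^*)-g(w)|\le m|\Delta y|$ and $|t^*-t-g(w)\Delta y|\le m\Delta y^2/2$. So $|\tilde t-t^*|\le|s|+m\Delta y^2/2$, and Step 1 gives
$$|g(\tilde w)-g(w)|\le m|\Delta y|+2\sqrt{m(|s|+m\Delta y^2/2)}.$$
With $N=(\Delta y^4+16s^2)^{1/4}$ we have $|\Delta y|\le N$, $|s|\le N^2/4$, which gives $L N$. Inequality (1.3) is closed under pointwise limits. $\square$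

**Measure on graphs.** Let $f$ be continuous and intrinsic Lipschitz with constant $L$, and $\mu=(\Psi_f)_*dw$. Then, with constants depending on $L$,
$$cR^3\le\mu(B(p,R))\le CR^3\qquad(p\in\Gamma_f,\ R>0).\tag{3.4}$$
For $p=\Psi_f(w_0)$ use the area-preserving coordinates $\upsilon=y-y_0$, $\zeta=t-t_0-f(w_0)\upsilon$ on $\mathbb W$. With $a=f(w)-f(w_0)$, (1.2) gives $p^{-1}\Psi_f(w)=[a;\upsilon,\zeta]=(a,\upsilon,\zeta-\frac{a\upsilon}2)$. If its norm is $<R$, then $|a|,|\upsilon|<R$ and $|\zeta|<\frac14R^2+\frac12R^2$, a region of area $3R^3$. Conversely its norm is at most $\|(0,\upsilon,\zeta)\|+|a|\le(1+L)\|(0,\upsilon,\zeta)\|$, so $\{\|(0,\upsilon,\zeta)\|<R/(1+L)\}$ is included.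

Consequently, for compact $A\subset\Gamma_f$, $\mathcal H^3(A)$ and $\mu(A)$ are comparable. If $A$ is covered by countably many sets $A_i$ meeting $A$, each $A_i$ of positive diameter lies in a ball of radius $2\operatorname{diam}A_i$ centered on $\Gamma_f$, and sets of zero diameter are $\mu$-null. So $\mu(A)\lesssim_L\sum(\operatorname{diam}A_i)^3$. In the other direction let $\{p_i\}$ be a maximal $R$-separated subset of $A$. The balls $B(p_i,R/2)$ are disjoint, so $\sum_iR^3\lesssim_L\mu(\{p:d(p,A)\le R\})\to\mu(A)$ as $R\to0$, while the balls $B(p_i,2R)$ cover $A$; hence $\mathcal H^3(A)\lesssim_L\mu(A)$.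

## 4. A non-removable set carries a bounded field

To prove removability we argue by contradiction. The next lemma turns a failure of removability into an object we can compute with.

**Lemma 2.** Let $f$ be compactly supported, continuous and intrinsic Lipschitz, $E\subset\mathbb W$ compact, $\mathcal K\subset\Psi_f(E)$ compact and not RLH. Then there is $0\neq h\in L^\infty(\mathbb W)$ vanishing a.e. outside $E$ such that
$$F(p)=\int_{\mathbb W}K(\Psi_f(w')^{-1}p)\,h(w')\,dw'$$
is bounded on $\mathbb H\setminus\Psi_f(E)$. The same holds for $-h$.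

*Proof.* Let $u$ be $\ell$-Lipschitz on an open $U\supset\mathcal K$, harmonic in $U\setminus\mathcal K$, not harmonic in $U$. By fact (a), $|Xu|,|Yu|\le\ell$. Let $\mathcal T=\Delta_{\mathbb H}u\ne0$, a distribution with support in $\mathcal K$ and $\langle\mathcal T,\varphi\rangle=-\int\nabla_{\mathbb H}u\cdot\nabla_{\mathbb H}\varphi$.

**Step 1 ($\mathcal T$ has a bounded density).** We show $|\langle\mathcal T,\varphi\rangle|\lesssim\ell\int_{\mathcal K}|\varphi|\,d\mu$ for $\varphi\in C_c^\infty(U)$ (constants may depend on $L$). Let $R>0$ be small, $\{p_i\}$ a maximal $R$-separated subset of $\mathcal K$, and $\beta_i(p)=\beta(\delta_{1/R}(p_i^{-1}p))$ with $\beta\in C_c^\infty$, $\beta\ge0$, $\beta=1$ on $B(0,1)$, $\operatorname{supp}\beta\subset B(0,2)$. Put $\chi_i=\beta_i\,s(\sum_j\beta_j)$ with $s\in C^\infty[0,\infty)$, $s(v)=1/v$ for $v\ge1$. A point lies in a bounded number of the $B(p_j,2R)$, because the balls $B(p_j,R/2)$ are disjoint, of volume $\sim R^4$.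 Hence $|\nabla_{\mathbb H}\chi_i|\lesssim1/R$, and $\sum\chi_i=1$ on $\bigcup B(p_i,R)$, a neighborhood of $\mathcal K$. As $\operatorname{supp}\mathcal T\subset\mathcal K$,
$$|\langle\mathcal T,\varphi\rangle|\le\sum_i\Big|\int\nabla_{\mathbb H}u\cdot\nabla_{\mathbb H}(\chi_i\varphi)\Big|\lesssim\ell\sum_iR^4\big(R^{-1}\sup_{B(p_i,2R)}|\varphi|+\sup|\nabla_{\mathbb H}\varphi|\big).$$
By (3.4), $R^3\lesssim\mu(B(p_i,R/2))$; these balls are disjoint, and $\sup_{B(p_i,2R)}|\varphi|\le|\varphi(p)|+C_\varphi R$ for $p\in B(p_i,R/2)$. So the right side is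
$$\lesssim\ell\int_{\{d(p,\mathcal K)\le R\}}(|\varphi|+C_\varphi R)\,d\mu\longrightarrow\ell\int_{\mathcal K}|\varphi|\,d\mu\qquad(R\to0).$$
Since $C_c^\infty(U)$ is dense in $L^1(\mu|_{\mathcal K})$, $\mathcal T=h\,\mu|_{\mathcal K}$ with $h$ bounded. Regard $h$ as a function on $\mathbb W$ via $\Psi_f$, zero off $\Psi_f^{-1}(\mathcal K)\subset E$. As $\mathcal T\ne0$, $h\ne0$.

**Step 2 ($F$ is bounded).** Let $\mathcal S=\int\Lambda(q^{-1}\cdot)\,d\mathcal T(q)$, so $\Delta_{\mathbb H}\mathcal S=\mathcal T$ by left invariance and Fubini, and $F=\nabla_{\mathbb H}\mathcal S$ off $\mathcal K$. By Hörmander's theorem $u-\mathcal S$ is smooth in $U$, and $u$ is smooth in $U\setminus\mathcal K$. On a compact neighborhood $N\subset U$ of $\mathcal K$, off $\mathcal K$, $F=\nabla_{\mathbb H}u-\nabla_{\mathbb H}(u-\mathcal S)$ is bounded. Off $N$, $|F|\lesssim\operatorname{dist}(\mathcal K,\mathbb H\setminus N)^{-3}\|h\|_{L^1}$. For $-h$ replace $u$ by $-u$. $\square$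

## 5. Double layers, their transfer, and which densities see the ripples

We shall pair the normal component of $F$, on a smooth surface just above $\Gamma_f$, with a density $\varphi$. By Fubini this becomes a pairing of $h$ with the following potentials.

**Definition (double layer).** For $g\in C^\infty(\mathbb W)$, $\varphi\in C_c^\infty(\mathbb W)$ (possibly complex) and $z\notin\Gamma_g$,
$$\mathcal D_g[\varphi](z)=\int_{\mathbb W}\big(K_X-G[g](w)K_Y\big)(z^{-1}\Psi_g(w))\,\varphi(w)\,dw.$$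
A function $\varphi(w)$ is extended to $\mathbb H$ by $\varphi([x;w])=\varphi(w)$; then $X\varphi=0$ and $Y\varphi=\varphi_y+x\varphi_t$.

**Lemma 3 (transfer).** Let $g_1,g_2\in C^\infty(\mathbb W)$. If $z=[x_z;w_z]$ with $x_z<\min(g_1(w_z),g_2(w_z))$, then
$$\mathcal D_{g_2}[\varphi](z)-\mathcal D_{g_1}[\varphi](z)=\int_{\mathbb W}\int_{g_1(w)}^{g_2(w)}K_Y(z^{-1}[x;w])\,(\varphi_y+x\varphi_t)(w)\,dx\,dw.$$

*Proof.* Let $\delta=g_2-g_1$, $g=g_1+s\delta$, $\kappa=K(z^{-1}\cdot)$. As $g(w_z)>x_z$ for all $s\in[0,1]$, $\kappa$ is smooth near $\Gamma_g$. With $\kappa$ and its derivatives taken at $\Psi_g(w)$,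
$$\frac d{ds}\mathcal D_g[\varphi](z)=\int\varphi\,\big[\delta X\kappa_X-(\delta_y+g\delta_t+\delta g_t)\kappa_Y-G[g]\,\delta\,X\kappa_Y\big]\,dw.$$
By the chain rule $(\partial_y+g\partial_t)(\kappa_Y\circ\Psi_g)=Y\kappa_Y+G[g]X\kappa_Y$. Expanding
$$0=\int\big\{\partial_y(\delta\varphi\,\kappa_Y\circ\Psi_g)+\partial_t(g\delta\varphi\,\kappa_Y\circ\Psi_g)\big\}dw$$
we get
$$-\int\varphi(\delta_y+g\delta_t+\delta g_t)\kappa_Y=\int\delta(\varphi_y+g\varphi_t)\kappa_Y+\int\delta\varphi\,(Y\kappa_Y+G[g]X\kappa_Y).$$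
So the derivative equals $\int\delta\varphi(X\kappa_X+Y\kappa_Y)+\int\delta(\varphi_y+g\varphi_t)\kappa_Y$. The first term vanishes, since $X\kappa_X+Y\kappa_Y=(\Delta_{\mathbb H}\Lambda)(z^{-1}\cdot)=0$ off $z$. Integrate over $s\in[0,1]$ and substitute $x=g_1+s\delta$. $\square$

*A smooth density sees nothing.* Suppose $f<f_n+s_n$ with smooth $f_n\to f$, constants $s_n\to0$, and $|f|,|f_n+s_n|\le R-1$. The first thing to try is to test $F$ on $\Gamma_{f_n+s_n}$ against a fixed bump $b$. This yields $\int h\,\mathcal D_{f_n+s_n}[b](\Psi_f)\,dw'$. By Lemma 3 with $g_2=R$, the potential differs from $\mathcal D_R[b]$ by an integral of $|K_Y||b_y+xb_t|$ over a slab of bounded thickness, which (3.3) bounds independently of $n$. And $\mathcal D_R[b]$ is bounded by (3.2), the distance being at least $c_*$. So the pairing stays bounded whatever the ripples do, and no contradiction can arise.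

*One ripple sees too little.* Section 2 suggests the density $b\psi_n$, $\psi_n=\varepsilon_n\cos\alpha_n$, where $\alpha_n$ is the phase of the $n$-th ripple. The drift should contribute about $\frac{d_0}4\varepsilon_n^2\int hb$. But the trivial bound from the boundedness of $F$ is $C\varepsilon_n$, which is larger.

*The sum of the ripples.* Take the density $b\,g_n$ with $g_n=\sum_{k\le n}\psi_k$. The drifts add up to a multiple of $S_n^2=\sum\varepsilon_k^2$, because they all have the same sign when $\int hb>0$. The ripples, being almost orthogonal, give $\|bg_n\|_{L^1}\lesssim S_n+1$, so boundedness of $F$ bounds the pairing by $C(S_n+1)$. As $S_n\to\infty$ this is a contradiction. It works for every $h$, since only $\int hb>0$ is used. Sections 6 to 8 carry this out.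

## 6. Three asymptotic formulas for a ripple on a curved background

**Setting.** Fix real $\bar f\in C_c^\infty(\mathbb W)$ with $\bar G:=G[\bar f]$, $|\bar G|\le1$; $\chi\in C_c^\infty(\mathbb W)$ with $0\le\chi\le1$; real $b\in C_c^\infty(\mathbb W)$; $\varepsilon\in(0,\frac1{20}]$. Put $\bar D=\partial_y+\bar f\partial_t$, a complete vector field. Let $\Phi\in C^\infty(\mathbb W)$ solve $\bar D\Phi=0$, $\Phi(0,t)=t$: $\Phi(y,t)$ is the height at which the characteristic through $(y,t)$ meets $y=0$. Then $J:=\Phi_t>0$. If $\operatorname{supp}\bar f\subset[-R_0,R_0]^2$, then $\Phi=t$ for $|t|>R_0$, and $\Phi$ does not depend on $y$ in $y>R_0$ and in $y<-R_0$. So $J$, $1/J$ and all their derivatives are bounded on $\mathbb W$. For $\tau\ge1$ put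
$$r=(\tau J)^{-1/2},\quad\alpha=\tau\Phi,\quad\psi=\varepsilon\cos\alpha,\quad f^\tau=\bar f+\chi\varepsilon r\cos\alpha,\quad\hat f=\bar f+2\varepsilon r,\quad m=\sqrt{1+\bar G^2}.$$
The surface $\Gamma_{\hat f}$ has no ripples and lies above the rippled surface $\Gamma_{f^\tau}$: that lets us evaluate the lower branch of the potential on the ripple.

$C$ denotes absolute constants. $\bar C,\bar c$ denote positive constants depending on $\bar f,\chi,b,\varepsilon$ but not on $\tau$ or on the point $z$ below; so $\bar c\tau^{-1/2}\le r\le\bar C\tau^{-1/2}$. And $o(1)$ means: tends to $0$ as $\tau\to\infty$ with $\bar f,\chi,b,\varepsilon$ fixed, uniformly in the points involved.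

**Lemma 4.**

(A) $G[f^\tau]=\bar G-\frac12\chi^2\varepsilon^2\sin2\alpha+o(1)$ on $\mathbb W$.

(B) For $z=[\bar f(w')+\xi r(w');w']$, $w'\in Q$, $|\xi|\le\frac32\varepsilon$:
$$\mathcal D_{\hat f}[b\psi](z)=\tfrac12\,\varepsilon\,b(w')\cos\alpha(w')\Big(1+\frac{d_0\,\xi}{m(w')}\Big)+O(\|b\|_\infty\varepsilon^3)+o(1),$$
with an absolute $O$-constant.

(C) For the same $z$, $V(z):=\int_{\mathbb W}\int_{f^\tau(w)}^{\hat f(w)}K_Y(z^{-1}[x;w])\,Y(b\psi)\,dx\,dw$ satisfies $|V(z)|\le C\|b\|_\infty\varepsilon^3(1+\log\frac1\varepsilon)+o(1)$.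

For these $z$ we have $|x_z|\le\bar C$ and $w_z\in Q$. Hence $\rho_z\le\bar C$ on $\operatorname{supp}b$, and by (3.1) $\int_{\operatorname{supp}b}\rho_z^{-2}dw\le12+|\operatorname{supp}b|$.

### Proof of (A)

With $v=\chi\varepsilon r\cos\alpha$, $G[\bar f+v]=\bar G+\bar Dv+v\bar f_t+vv_t$. Since $\bar D\Phi=0$, $\bar Dv=\varepsilon\tau^{-1/2}\cos\alpha\,\bar D(\chi J^{-1/2})=O(\tau^{-1/2})$. Also $v\bar f_t=O(\tau^{-1/2})$. Finally $v_t=-\chi\varepsilon r\tau J\sin\alpha+O(\tau^{-1/2})$, so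
$$vv_t=-\chi^2\varepsilon^2r^2\tau J\cos\alpha\sin\alpha+O(\tau^{-1})=-\tfrac12\chi^2\varepsilon^2\sin2\alpha+O(\tau^{-1}).$$

### Proof of (B): an approximate double layer

The plan is to write down a nearly harmonic function $\mathcal U$ off $\Sigma:=\Gamma_{\hat f}$ with exactly the right jump, and to show by Green's formula that it differs from the double layer by $o(1)$.

**Step 1 (the profile when the background has slope $G$).** For $G=0$ the profile was $D$. For $|G|\le1$ let $m=\sqrt{1+G^2}$, $\gamma=G/m^2$, $p=2\varepsilon/m$,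
$$A=e^{-2i\gamma\varepsilon^2}\frac{D'(p)}{2D'(0)},\qquad B=-e^{-2i\gamma\varepsilon^2}\frac{D'(-p)}{2D'(0)},$$
$$\mathcal W^-(G,\xi)=Ae^{i\gamma\xi^2/2}D(-\xi/m)\ (\xi\le2\varepsilon),\qquad\mathcal W^+(G,\xi)=Be^{i\gamma\xi^2/2}D(\xi/m)\ (\xi\ge2\varepsilon).$$
Let $\mathsf L_G=i\xi-G\partial_\xi$. Write $W=e^{i\gamma\xi^2/2}Z$. Since $1-G\gamma=m^{-2}$, $\partial_\xi W$ corresponds to $(\partial_\xi+i\gamma\xi)Z$ and $\mathsf L_GW$ to $(im^{-2}\xi-G\partial_\xi)Z$. Squaring, $W''+\mathsf L_G^2W$ corresponds to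
$$\big[m^2\partial_\xi^2-(\gamma^2+m^{-4})\xi^2+i(\gamma-Gm^{-2})(2\xi\partial_\xi+1)\big]Z=m^2Z''-m^{-2}\xi^2Z,$$
as $\gamma^2+m^{-4}=m^{-2}$ and $\gamma=Gm^{-2}$. Similarly $W'-G\mathsf L_GW$ corresponds to $m^2Z'$. For $Z=D(\pm\xi/m)$ we have $Z''=m^{-4}\xi^2Z$. Hence
$$\mathcal W''+\mathsf L_G^2\mathcal W=0\qquad\text{for }\mathcal W=\mathcal W^\pm.\tag{6.1}$$
Let $[\cdot]$ denote (value of $+$) minus (value of $-$) at $\xi=2\varepsilon$, where $e^{i\gamma\xi^2/2}=e^{2i\gamma\varepsilon^2}$. By (2.1),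
$$[\mathcal W]=-\frac{D'(-p)D(p)+D'(p)D(-p)}{2D'(0)}=-1,\qquad[\mathcal W'-G\mathsf L_G\mathcal W]=m\,e^{2i\gamma\varepsilon^2}\big(BD'(p)+AD'(-p)\big)=0.\tag{6.2}$$
All derivatives of $\mathcal W^\pm$ in $(G,\xi)$ are $O(e^{-N|\xi|})$ on their half-lines for every $N$. By (2.1), $A=\frac12+O(\varepsilon^2)$, so
$$\mathcal W^-(G,\xi)=\tfrac12(1+d_0\xi/m)+O(\varepsilon^2)\qquad(|\xi|\le\tfrac32\varepsilon).\tag{6.3}$$

**Step 2 (horizontal derivatives in rescaled coordinates).** To apply $\Delta_{\mathbb H}$ to functions living at scale $r$ near $\Gamma_{\bar f}$, let $\zeta=x-\bar f(w)$, $\xi=\zeta/r(w)$ at the point $[x;w]$. On functions of $w$, $Y=\bar D+\zeta\partial_t$. Differentiating $\bar D\Phi=0$ in $t$ gives $\bar DJ=-\bar f_tJ$. So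
$$Y\Phi=\zeta J,\qquad Ye^{i\tau\Phi}=i\tau\zeta J\,e^{i\tau\Phi}=i\xi r^{-1}e^{i\tau\Phi},\qquad Y\zeta=-\bar G-\zeta\bar f_t,$$
and, as $r^{-1}=\tau^{1/2}J^{1/2}$ gives $Y(r^{-1})=\frac12r^{-1}(-\bar f_t+\zeta J_t/J)$,
$$X\xi=r^{-1},\qquad Y\xi=-\bar Gr^{-1}+\kappa_0\xi+\kappa_1\zeta\xi,\qquad\kappa_0=-\tfrac32\bar f_t,\quad\kappa_1=\frac{J_t}{2J}.$$
Call $a(w,\xi)$ *admissible* if it is independent of $\tau$, supported in $\operatorname{supp}b\times\mathbb R$, smooth up to the boundary on each of $\xi\le2\varepsilon$, $\xi\ge2\varepsilon$ separately, and all its $(w,\xi)$-derivatives are $O(e^{-N|\xi|})$ for every $N$. This class is preserved by derivatives and by multiplication by smooth functions of $w$ and polynomials in $\xi$. As $\zeta=\tau^{-1/2}J^{-1/2}\xi$, for admissible $a$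
$$X(e^{i\tau\Phi}a)=e^{i\tau\Phi}\tau^{1/2}J^{1/2}a_\xi,\qquad Y(e^{i\tau\Phi}a)=e^{i\tau\Phi}\big(\tau^{1/2}\mathcal L+P_0+\tau^{-1/2}P_1\big)a,$$
$$\mathcal La=J^{1/2}(i\xi a-\bar Ga_\xi),\quad P_0a=\bar Da+\kappa_0\xi a_\xi,\quad P_1a=J^{-1/2}(\xi a_t+\kappa_1\xi^2a_\xi),$$
where $\bar D,\partial_t$ act at fixed $\xi$. These operators preserve admissibility and do not depend on $\tau$.

**Step 3 (the ansatz and its defects).** Let
$$\mathcal U=e^{i\tau\Phi}a^*(w,\xi),\qquad a^*(w,\xi)=b(w)\,\mathcal W^\pm(\bar G(w),\xi),$$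
with $+$ above and $-$ below $\Sigma=\{\xi=2\varepsilon\}$; $a^*$ is admissible. We compute how far $\mathcal U$ is from harmonic and from the desired jumps. Off $\Sigma$,
$$e^{-i\tau\Phi}\Delta_{\mathbb H}\mathcal U=\tau(J\partial_\xi^2+\mathcal L^2)a^*+\tau^{1/2}(\mathcal LP_0+P_0\mathcal L)a^*+\big(\mathcal LP_1+P_1\mathcal L+P_0^2+\tau^{-1/2}(P_0P_1+P_1P_0)+\tau^{-1}P_1^2\big)a^*.$$
The first term is $\tau Jb(\mathcal W''+\mathsf L_G^2\mathcal W)|_{G=\bar G(w)}=0$ by (6.1). So
$$\Delta_{\mathbb H}\mathcal U=e^{i\tau\Phi}\{\tau^{1/2}c_1(w,\xi)+\tilde c(w,\xi;\tau)\},\qquad|c_1|+|\partial_tc_1|+|\tilde c|\le\bar Ce^{-|\xi|},\tag{6.4}$$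
with $c_1$ admissible and $\tilde c$ supported in $\operatorname{supp}b\times\mathbb R$. On $\Sigma$, put
$$\sigma:=\tau^{1/2}(G[\hat f]-\bar G)=2\varepsilon\bar D(J^{-1/2})+2\varepsilon J^{-1/2}\bar f_t+4\varepsilon^2\tau^{-1/2}J^{-1/2}\partial_t(J^{-1/2}),$$
which is bounded together with $\sigma_t$, uniformly in $\tau$. With $\partial_N=X-G[\hat f]Y$ and $G[\hat f]=\bar G+\tau^{-1/2}\sigma$,
$$[\mathcal U]=-be^{i\tau\Phi},\qquad[\partial_N\mathcal U]=e^{i\tau\Phi}c_2,\qquad c_2=-\sigma[\mathcal La^*]-G[\hat f]\,[P_0a^*+\tau^{-1/2}P_1a^*],\tag{6.5}$$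
because the leading term $\tau^{1/2}J^{1/2}b\,[\mathcal W'-\bar G\mathsf L_{\bar G}\mathcal W]$ vanishes by (6.2). Here $|c_2|+|\partial_tc_2|\le\bar C$ and $\operatorname{supp}c_2\subset\operatorname{supp}b$.

**Step 4 (Green's formula).** To compare $\mathcal U$ with a double layer, let $\lambda=\Lambda(z^{-1}\cdot)$, $z\notin\Sigma$. We claim
$$\mathcal U(z)=\underbrace{\int_{\mathbb H\setminus\Sigma}\lambda\,\Delta_{\mathbb H}\mathcal U\,dp}_{E_1}-\int_{\mathbb W}[\mathcal U]\,(\partial_N\lambda)(\Psi_{\hat f}(w))\,dw+\underbrace{\int_{\mathbb W}\lambda(\Psi_{\hat f}(w))[\partial_N\mathcal U]\,dw}_{E_2}.\tag{6.6}$$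

First replace $\mathcal U$ by a compactly supported $\mathcal V$ that on each side of $\Sigma$ is the restriction of a smooth compactly supported function. Choose $\varpi\in C_c^\infty(\mathbb H\setminus\Sigma)$ with $\varpi=1$ near $z$. For $\varpi\mathcal V\in C_c^\infty(\mathbb H)$ the jumps vanish and (6.6) is $\Delta_{\mathbb H}\lambda=\delta_z$. The function $\mathcal V_1=(1-\varpi)\mathcal V$ vanishes near $z$, so we may modify $\lambda$ near $z$ to be smooth without changing
$$(A,B)=(\lambda X\mathcal V_1-\mathcal V_1X\lambda,\ \lambda Y\mathcal V_1-\mathcal V_1Y\lambda),$$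
which satisfies $XA+YB=\lambda\Delta_{\mathbb H}\mathcal V_1$ off $\Sigma$. Apply (1.4) with $g=\hat f$ above and below $\Sigma$ and add:
$$\int_{\mathbb H\setminus\Sigma}\lambda\Delta_{\mathbb H}\mathcal V_1=-\int_{\mathbb W}\big(\lambda[\partial_N\mathcal V_1]-[\mathcal V_1]\partial_N\lambda\big)dw,$$
which is (6.6) for $\mathcal V_1$, as $\mathcal V_1(z)=0$. Adding the two cases gives (6.6) for $\mathcal V$.

For $\mathcal U$ itself apply this to $\mathcal V=\mathcal U\,\eta(x/T)$, with $\eta\in C_c^\infty(\mathbb R)$, $\eta=1$ near $0$, $T$ large. (The formulas for $\mathcal W^\pm$ make sense for all real $\xi$, so each branch, times $\eta(x/T)$, extends to a function in $C_c^\infty(\mathbb H)$.) As $Y(\eta(x/T))=0$, $\Delta_{\mathbb H}\mathcal V=\eta\,\Delta_{\mathbb H}\mathcal U+2X\mathcal U\,X\eta+\mathcal U\,X^2\eta$. For fixed $\tau$, $\mathcal U,X\mathcal U,\Delta_{\mathbb H}\mathcal U$ decay exponentially in $x$ and have compact $w$-support, and $\lambda$ is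 locally integrable and bounded away from $z$. On $\Sigma\cap\{w\in\operatorname{supp}b\}$ the cutoff is $1$ for large $T$. Dominated convergence as $T\to\infty$ gives (6.6).

Since $\partial_N\lambda=(K_X-G[\hat f]K_Y)(z^{-1}\cdot)$ and $[\mathcal U]=-be^{i\tau\Phi}$, (6.6) says
$$\mathcal D_{\hat f}[be^{i\tau\Phi}](z)=\mathcal U(z)-E_1-E_2.\tag{6.7}$$

**Step 5 ($E_1$ and $E_2$ are $o(1)$).** The defect in (6.4) is large, of order $\tau^{1/2}$, but it lives on a thin layer and oscillates. Use $dx=r\,d\xi$ and $|\Lambda(z^{-1}[x;w])|\le C\rho_z(w)^{-2}$. The $\tilde c$-part of $E_1$ is at most $\bar C\tau^{-1/2}\int_{\operatorname{supp}b}\rho_z^{-2}dw\le\bar C\tau^{-1/2}$. As $\tau^{1/2}r=J^{-1/2}$, the $c_1$-part equals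
$$\int d\xi\int_{\mathbb W}J^{-1/2}e^{i\tau\Phi}c_1(w,\xi)\,\Lambda(z^{-1}[\bar f(w)+r(w)\xi;w])\,dw.$$
Let $\varrho\in(0,1)$ and let $\eta_1(w)$ be a smooth function of $\big(\frac{y-y_z}\varrho,\frac{t-t_z-x_z(y-y_z)}{\varrho^2}\big)$ with $0\le\eta_1\le1$, $\eta_1=0$ for $\rho_z\le\varrho$, $\eta_1=1$ for $\rho_z\ge2\varrho$; so $|\partial_t\eta_1|\le C\varrho^{-2}$. The part with weight $1-\eta_1$ is at most $\bar C\int_{\rho_z\le2\varrho}\rho_z^{-2}dw\le\bar C\varrho$. In the part with weight $\eta_1$ write $e^{i\tau\Phi}=(i\tau J)^{-1}\partial_te^{i\tau\Phi}$ and integrate by parts in $t$ at fixed $\xi$. On $\rho_z\ge\varrho$,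
$$\big|\partial_t\big(\Lambda(z^{-1}[\bar f+r\xi;w])\big)\big|\le|\bar f_t+r_t\xi||X\Lambda|+|\partial_t\Lambda|\le\bar C(1+|\xi|)\varrho^{-4},$$
so by (6.4) this part is at most $\bar C\varrho^{-4}\tau^{-1}$. All bounds are uniform in $z$. Let $\tau\to\infty$, then $\varrho\to0$: $E_1=o(1)$. By (6.5) and the boundedness of $\hat f_t$ (uniformly in $\tau$), $E_2$ is treated identically, with $\Lambda(z^{-1}\Psi_{\hat f}(w))$ and no $\xi$-integral.

**Step 6 (reading off (B)).** A point $z$ as in (B) lies below $\Sigma$, since $\frac32\varepsilon<2\varepsilon$. The kernel of $\mathcal D_{\hat f}$ is real, so multiplying (6.7) by $\varepsilon$ and taking real parts gives $\mathcal D_{\hat f}[b\psi](z)=\varepsilon b\,\mathrm{Re}[e^{i\alpha}\mathcal W^-(\bar G,\xi)]+o(1)$ at $w'$. Insert (6.3). This proves (B).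

### Proof of (C): moving the layer from $\Gamma_{\hat f}$ to the ripple

Bounding $V$ by absolute values is not enough. The slab has thickness $\sim\varepsilon r$ and $|Y(b\psi)|\lesssim\varepsilon^2/r$ there, so (3.3) gives $\varepsilon^3(1+\log\frac1{\varepsilon r})$, up to a constant depending on the data, and $r$ is chosen after $\varepsilon$. The logarithm comes from $\rho_z\gg r$, where the oscillation of $\psi$ must be used.

**Step 1 (isolating the main term).** We have $Y(b\psi)=\varepsilon\cos\alpha\,(b_y+xb_t)-\varepsilon b\,\tau J\zeta\sin\alpha$. The first term is bounded by $\bar C$ on the part of the slab over $\operatorname{supp}b$, whose thickness is at most $\bar C\tau^{-1/2}$. By (3.3) with $R=\bar C$, it contributes $o(1)$. In the second, put $x=\bar f+rv$; then $\tau J\zeta\,dx=\tau Jr^2v\,dv=v\,dv$. It contributes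
$$V^{(2)}=-\varepsilon\int_{\mathbb W}b\sin\alpha\int_{\varepsilon\chi\cos\alpha}^{2\varepsilon}K_Y(z^{-1}[\bar f+rv;w])\,v\,dv\,dw.$$

**Step 2 (splitting at distance $r$).** Let $r'=r(w')$, $\rho=\rho_z(w)$. On $\{\rho\le\bar R\}$ we have $|y-y'|\le\bar R$, $|t-t'|\le\bar R^2+|x_z|\bar R$. As $|x_z|\le\bar C$ and $\log J$ has bounded gradient, there is $\bar R\in(0,1)$, independent of $\tau$ and $z$, with $\frac12r'\le r(w)\le2r'$ whenever $\rho\le\bar R$. Take $\tau$ so large that $r'\le\bar R$ for all $w'\in Q$. Let $\eta(w)=\eta_0\big(\frac{y-y_z}{r'},\frac{t-t_z-x_z(y-y_z)}{r'^2}\big)$ be a smooth cutoff, $0\le\eta\le1$, $\eta=0$ for $\rho\le r'/2$, $\eta=1$ for $\rho\ge r'$; so $|\partial_t\eta|\le Cr'^{-2}$.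

**Step 3 (near part, weight $1-\eta$).** Here absolute values suffice. We have $\rho\le r'$, $dv=dx/r\le2\,dx/r'$, $|v|\le2\varepsilon$, and the $x$-intervals have length at most $3\varepsilon r\le8\varepsilon r'$. By (3.3) with $\ell=8\varepsilon r'$, $R=r'$, this part is at most $C\|b\|_\infty\varepsilon^2r'^{-1}\cdot\varepsilon r'(1+\log\frac1\varepsilon)$.

**Step 4 (far part: freezing the kernel).** Replace $K_Y(z^{-1}[\bar f+rv;w])$ by $k(w):=K_Y(z^{-1}[\bar f(w);w])$, to make the $v$-integral explicit. By $|XK_Y|\lesssim\rho^{-4}$ the kernel changes by at most $C\varepsilon r\rho^{-4}$, so the total error is at most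
$$C\|b\|_\infty\varepsilon^4\int_{\rho\ge r'/2,\,w\in\operatorname{supp}b}r\rho^{-4}dw\le C\|b\|_\infty\varepsilon^4\Big(2r'\int_{\rho\ge r'/2}\rho^{-4}dw+\bar C\tau^{-1/2}\Big)\le C\|b\|_\infty\varepsilon^4+o(1),$$
where the second term bounds the region $\rho>\bar R$ and (3.1) was used.

**Step 5 (far part: integrating by parts).** There remains $-\varepsilon\int\eta\,b\,k\,\Xi(w,\alpha(w))\,dw$, where
$$\Xi(w,\alpha)=\sin\alpha\int_{\varepsilon\chi\cos\alpha}^{2\varepsilon}v\,dv=\tfrac12\varepsilon^2\sin\alpha\,(4-\chi(w)^2\cos^2\alpha)=\partial_\alpha\hat\Xi,\qquad\hat\Xi=\tfrac12\varepsilon^2\big(-4\cos\alpha+\tfrac13\chi^2\cos^3\alpha\big).$$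
So $|\hat\Xi|\le3\varepsilon^2$ and $|(\partial_t\hat\Xi)(w,\alpha)|\le\bar C$. Since $\partial_t[\hat\Xi(w,\tau\Phi)]=\tau J\,\Xi+(\partial_t\hat\Xi)$ and $(\tau J)^{-1}=r^2$, integration by parts bounds the remaining term by
$$3\varepsilon^3\int|\partial_t(\eta\,b\,k\,r^2)|\,dw+\varepsilon\bar C\int\eta|b||k|r^2\,dw.$$
Here $|k|\lesssim\rho^{-3}$ and, since $\partial_tk=\bar f_tXK_Y+\partial_tK_Y$, $|\partial_tk|\le C\rho^{-5}+\bar C\rho^{-4}$. The pieces are:

* $\int_{r'/2\le\rho\le\bar R}r^2\rho^{-5}dw\le4r'^2\int_{\rho\ge r'/2}\rho^{-5}dw\le C$, and the part $\rho>\bar R$, $w\in\operatorname{supp}b$, is $\le\bar C\tau^{-1}$.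
* $\int|\partial_t\eta||k|r^2dw\le C\int_{r'/2\le\rho\le r'}\rho^{-3}dw\le C$.
* $\bar C\int_{\rho\ge r'/2}r^2\rho^{-4}dw$, over $\operatorname{supp}b$, is $\le\bar C\tau^{-1}/r'=o(1)$.
* The terms containing $\partial_t(br^2)=\tau^{-1}\partial_t(bJ^{-1})$ or $\partial_t\hat\Xi$ are $\le\bar C\tau^{-1}\int_{\rho\ge r'/2,\,w\in\operatorname{supp}b}\rho^{-3}dw\le\bar C\tau^{-1}(1+\log\tau)=o(1)$.

The total is at most $C\|b\|_\infty\varepsilon^3+o(1)$. Together with Steps 1, 3 and 4 this proves (C). $\square$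

## 7. Superposing infinitely many ripples

### Amplitudes, cutoffs and test functions

Fix $\theta\in(0,1]$ (it will control the intrinsic Lipschitz constant) and an integer $M\ge2$ (it will control $|Q\setminus E|$). Let $\kappa=\theta/8$ and $N_j=4^{j+M}$. Let $B_1,B_2,\dots$ be consecutive blocks of positive integers, exhausting them, with $\#B_j=N_j$, and
$$\varepsilon_k=(\kappa/N_j)^{1/2}\quad(k\in B_j).$$
Then $\varepsilon_k^2\le\kappa/64\le\frac1{512}$, so $\varepsilon_k\le\frac1{20}$. Also $\varepsilon_k\to0$, $\sum_{k\in B_j}\varepsilon_k^2=\kappa$, hence $\sum\varepsilon_k^2=\infty$, while $\sum_{k\in B_j}\varepsilon_k^4=\kappa^2/N_j$.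

Let $\chi_0\in C_c^\infty(\mathbb W)$, $0\le\chi_0\le1$, $\chi_0=1$ on $Q$. Let $\nu\in C_c^\infty(\mathbb R)$, $0\le\nu\le1$, $\nu=1$ on $|s|\le\theta/4$, $\nu=0$ for $|s|\ge\theta/2$: it switches ripples off wherever the gradient has become too large. Let $(b_i)$ enumerate all functions $w\mapsto\beta_0((w-c)/\varrho)$, $c\in\mathbb Q^2\cap Q$, $\varrho\in\mathbb Q\cap(0,1]$, where $\beta_0\ge0$, $\beta_0\not\equiv0$, is a fixed smooth bump supported in the unit disc.

### The induction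

Start with $f_0=0$, $s_0=1$. Given $f_{n-1}\in C_c^\infty(\mathbb W)$ and $s_{n-1}>0$ with $G_{n-1}=G[f_{n-1}]$, $|G_{n-1}|\le\frac34\theta$ (trivial for $n=1$, propagated below), put $m_n=\sqrt{1+G_{n-1}^2}\in[1,\sqrt2]$. Apply Section 6 with $\bar f=f_{n-1}$, $\chi=\chi_n:=\chi_0\,\nu(G_{n-1})$, $\varepsilon=\varepsilon_n$, and with $b=b_1,\dots,b_n$. Call the resulting objects $\Phi_n$, $r_n$, $\alpha_n=\tau_n\Phi_n$, $\psi_n=\varepsilon_n\cos\alpha_n$, and
$$f_n=f_{n-1}+\chi_n\varepsilon_nr_n\cos\alpha_n,\qquad\hat f_n=f_{n-1}+2\varepsilon_nr_n,\qquad e_n=\tfrac12\varepsilon_n^2\chi_n^2\sin2\alpha_n.$$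
Choose $\tau_n$ so large that:

1. $|G_n-G_{n-1}+e_n|\le\theta2^{-n-6}$ on $\mathbb W$, where $G_n=G[f_n]$ (Lemma 4(A)).
2. $\sup|f_n-f_{n-1}|\le s_{n-1}/4$.
3. For $1\le k<n$ and $i\le n$, $\big|\int b_i^2\cos\alpha_k\cos\alpha_n\,dw\big|\le4^{-n}$ and $\big|\int b_i^2\frac{\cos2\alpha_k}{m_k}\frac{\cos2\alpha_n}{m_n}\,dw\big|\le4^{-n}$; and $\big|\int_Qe_ke_n\,dw\big|\le\frac{\kappa^2}{8nN_j^2}$, where $n\in B_j$.
4. The $o(1)$ errors in Lemma 4(B),(C) are $\le2^{-n}$ for $b=b_1,\dots,b_n$ and all $z$ considered there.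

Condition 3 is possible: $\Phi_n,\chi_n,m_n$ and all earlier objects do not depend on $\tau_n$, and $\partial_t\Phi_n>0$. So for each $y$ the substitution $t\mapsto\Phi_n(y,t)$ and the Riemann–Lebesgue lemma send the inner integral to $0$ as $\tau_n\to\infty$; then use dominated convergence in $y$.

**Gradient bound (propagation).** We check $|G_n|\le\frac34\theta$ on $\mathbb W$. At a given point let $n_0\in\{1,\dots,n\}$ be the last index with $|G_{n_0-1}|<\theta/2$; it exists as $G_0=0$. For $n_0<k\le n$ we have $\nu(G_{k-1})=0$, so $e_k=0$ there. By condition 1 at stages $n_0,\dots,n$,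
$$|G_n|\le\tfrac\theta2+\tfrac12\varepsilon_{n_0}^2+\theta2^{-6}\le\tfrac34\theta.$$

After $\tau_n$, choose $s_n\in(0,s_{n-1}/4]$ so small that:

5. $s_n\le\varepsilon_n^3r_n$ on $Q$ and $s_n|\partial_tf_n|\le\frac14$ on $\mathbb W$.
6. For $i\le n$ and $z=[x_z;w']$ with $w'\in Q$, $|x_z|\le2+\sup_{\mathbb W}|f_n|$: $\int\int_{f_n}^{f_n+s_n}|K_Y(z^{-1}[x;w])\,Y(b_i\psi_n)|\,dx\,dw\le2^{-n}$.
7. For $i\le n$, $1\le j\le n$, the same $z$, and all intervals $I_w\subset[f_n(w)-3s_n,f_n(w)+3s_n]$: $\int\int_{I_w}|K_Y(z^{-1}[x;w])\,Y(b_i\sum_{k=j}^n\psi_k)|\,dx\,dw\le2^{-n}$.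

Conditions 6 and 7 are possible by (3.3), whose right side tends to $0$ with $\ell$: the functions $Y(\cdots)$ are bounded on bounded sets and supported over $\operatorname{supp}b_i$, on which $\rho_z$ is bounded uniformly in these $z$.

### The limit graph

By condition 2, $f=\lim f_n$ exists uniformly and is continuous with compact support, and
$$\sup|f-f_n|\le\tfrac14\sum_{k\ge n}s_k\le\tfrac13s_n,\qquad\text{so}\quad f<f_n+s_n\ \text{ on }\mathbb W.\tag{7.1}$$
By Lemma 1 with $m=\frac34\theta$, $\Gamma_f$ is intrinsic Lipschitz with constant at most $\frac34\theta+2\sqrt{\frac3{16}\theta+\frac9{32}\theta^2}\le3\sqrt\theta$.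

### The set where no ripple was switched off

Let $E=\{w\in Q:|G_n(w)|\le\theta/4\ \text{for all }n\}$, which is compact. We claim
$$|Q\setminus E|\le4^{-M}.\tag{7.2}$$
The increments $-e_n$ of the gradient are almost orthogonal with square sum $\sim\sum\varepsilon_n^4$, so their sum is small off a small set. Precisely, let $T_j=\sum_{k\in B_j}e_k$. By condition 3,
$$\|T_j\|_{L^2(Q)}^2\le\frac14\cdot\frac{\kappa^2}{N_j}+2\sum_{n\in B_j}n\,\frac{\kappa^2}{8nN_j^2}=\frac{\kappa^2}{2N_j},$$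
so $\big\|\sum_j|T_j|\big\|_{L^2(Q)}\le\kappa\sum_j2^{-j-M}=\kappa2^{-M}$. By Chebyshev, $\sum_j|T_j|\le\kappa=\theta/8$ outside a subset of $Q$ of measure at most $4^{-M}$. Partial sums within one block are at most $N_j\cdot\frac12\varepsilon_k^2=\frac12\kappa$. So condition 1 gives, at such points, $|G_n|\le\frac\theta8+\frac\theta{16}+\frac\theta{64}<\frac\theta4$ for all $n$. This proves (7.2).

On $E$ we have $\chi_n=1$ for all $n$. So by (7.1) and condition 5, for $w'\in E$ and every $n$,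
$$\Psi_f(w')=[f_{n-1}(w')+\xi_nr_n(w');w'],\qquad|\xi_n-\varepsilon_n\cos\alpha_n(w')|\le\varepsilon_n^3,\quad|\xi_n|\le\tfrac32\varepsilon_n.\tag{7.3}$$
Seen from stage $n$, then, the limit graph is the $n$-th ripple, up to $\varepsilon_n^3$ in units of $r_n$.

## 8. Pairing the field with the sum of the ripples: proof of Theorem 1

We may assume $\delta_0<1$. Choose $\theta\in(0,1]$, $M\ge2$ with $3\sqrt\theta\le L_0$, $4^{-M}\le\delta_0$, and take $f,E$ from Section 7. Then $|E|\ge1-\delta_0>0$, so $0<\mathcal H^3(\Psi_f(E))<\infty$ by Section 3. Suppose that some compact $\mathcal K\subset\Psi_f(E)$ is not RLH, and take $h,F$ from Lemma 2, with $|F_X|,|F_Y|\le C_F$ off $\Psi_f(E)$.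

**Step 1 (choosing the bump).** We want $b$ from the list that sees $h$ with a sign. Passing to $-h$ if needed, $h$ has a Lebesgue point $w_0$ in the interior of $Q$ with $h(w_0)=h_0>0$. Consider $b=\beta_0((\cdot-c)/\varrho)$ from the list with $|c-w_0|\le\varrho$. Then $\int|h-h_0|b\le\|\beta_0\|_\infty\int_{|w-w_0|\le2\varrho}|h-h_0|=o(\varrho^2)$ as $\varrho\to0$, while $\int b=\varrho^2\int\beta_0$. So for small $\varrho$, $\int|h-h_0|b\le\frac{h_0}4\int b$. As $1\le m_k\le\sqrt2$,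
$$\int\frac{hb}{m_k}\,dw\ge\Big(\frac1{\sqrt2}-\frac14\Big)h_0\int b\ge\frac{h_0}4\int b=:c_1>0\qquad\text{for all }k.\tag{8.1}$$
Fix such $b=b_j$. Below $C$ may depend on $b,h,F$ but not on $n$. For $n\ge j$ let $g_n=\sum_{k=j}^n\psi_k$, $g_{j-1}=0$, $S_n^2=\sum_{k=j}^n\varepsilon_k^2\to\infty$.

**Step 2 (upper bound for the pairing).** By condition 3 (at each stage $k$ with $j<k\le n$, with $i=j$),
$$\|bg_n\|_{L^2}^2\le CS_n^2+2\sum_kk\,4^{-k}\le C(S_n^2+1).\tag{8.2}$$
By (7.1) the graph of $f_n+s_n$ is disjoint from $\Gamma_f$. Put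
$$P_n=\int_{\mathbb W}\big(F_X-G[f_n+s_n]F_Y\big)(\Psi_{f_n+s_n}(w))\,b\,g_n\,dw.$$
As $|G[f_n+s_n]|=|G_n+s_n\partial_tf_n|\le\frac34+\frac14=1$ (condition 5), (8.2) gives
$$|P_n|\le2C_F\|bg_n\|_{L^1}\le C(S_n+1).\tag{8.3}$$
The sets $\Psi_f(E)$ and $\Psi_{f_n+s_n}(\operatorname{supp}b)$ are disjoint compact sets, so the kernel is bounded and Fubini gives
$$P_n=\int_Eh(w')\,\mathcal D_{f_n+s_n}[bg_n](\Psi_f(w'))\,dw'.$$

**Step 3 (telescoping: isolating the newest ripple).** With $P_{j-1}:=0$, for $n\ge j$,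
$$P_n-P_{n-1}=I_n+\int h\,\big(\mathcal D_{f_n+s_n}-\mathcal D_{f_{n-1}+s_{n-1}}\big)[bg_{n-1}](\Psi_f)\,dw',\qquad I_n=\int h\,\mathcal D_{f_n+s_n}[b\psi_n](\Psi_f)\,dw',$$
the second term being $0$ for $n=j$. Let $n>j$. By (7.1) $\Psi_f(w')$ lies below both graphs, so Lemma 3 applies: the difference of potentials is an integral of $\pm K_YY(bg_{n-1})$ over the intervals between $f_{n-1}+s_{n-1}$ and $f_n+s_n$ (the sign may vary with $w$). By condition 2 and $s_n\le s_{n-1}/4$ these lie in $[f_{n-1}-3s_{n-1},f_{n-1}+3s_{n-1}]$. Also $|x_z|=|f(w')|\le2+\sup|f_{n-1}|$. So condition 7 at stage $n-1$ (with $i=j$) bounds the difference by $2^{-n+1}$. Hence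
$$P_n=\sum_{k=j}^nI_k+O(1).\tag{8.4}$$

**Step 4 (evaluating $I_n$).** Let $w'\in E$, $z=\Psi_f(w')$. It lies below $f_n+s_n$, and by (7.3) below $\hat f_n$, since $\xi_n\le\frac32\varepsilon_n<2\varepsilon_n$. By Lemma 3,
$$\mathcal D_{f_n+s_n}[b\psi_n](z)=\mathcal D_{\hat f_n}[b\psi_n](z)-\int\!\!\int_{f_n}^{\hat f_n}K_YY(b\psi_n)\,dx\,dw+\int\!\!\int_{f_n}^{f_n+s_n}K_YY(b\psi_n)\,dx\,dw,$$
with $K_Y$ at $z^{-1}[x;w]$. The first double integral is $V(z)$ of Lemma 4(C), the second is bounded by condition 6. With condition 4,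
$$\mathcal D_{f_n+s_n}[b\psi_n](z)=\mathcal D_{\hat f_n}[b\psi_n](z)+O\big(\varepsilon_n^3(1+\log\tfrac1{\varepsilon_n})\big)+O(2^{-n}).$$
By Lemma 4(B), condition 4, and $\xi_n=\varepsilon_n\cos\alpha_n+O(\varepsilon_n^3)$ from (7.3), at $w'$,
$$\mathcal D_{\hat f_n}[b\psi_n](z)=\tfrac12\varepsilon_nb\cos\alpha_n+\frac{d_0\varepsilon_n^2}{4m_n}\,b\,(1+\cos2\alpha_n)+O(\varepsilon_n^3)+O(2^{-n}),$$
where $\cos^2\alpha_n=\frac12(1+\cos2\alpha_n)$ was used. The term with $1$ is the drift of Section 2.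

**Step 5 (summation and contradiction).** Since $h=0$ a.e. off $E$, (8.4) and Step 4 give
$$P_n=\frac{d_0}4\sum_{k=j}^n\varepsilon_k^2\int\frac{hb}{m_k}\,dw+\int h\Big(\frac12\sum_{k=j}^n\varepsilon_kb\cos\alpha_k+\frac{d_0}4\sum_{k=j}^n\varepsilon_k^2\,b\,\frac{\cos2\alpha_k}{m_k}\Big)dw+O\Big(1+\sum_{k=j}^n\varepsilon_k^3(1+\log\tfrac1{\varepsilon_k})\Big).$$
By condition 3, exactly as in (8.2), the $L^2$ norms of the two oscillating sums are at most $C(S_n+1)$, and $h\in L^2$. Since $\varepsilon_k(1+\log\frac1{\varepsilon_k})\to0$ and $S_n\to\infty$, the last error is $o(S_n^2)$. With (8.1),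
$$P_n\ge\tfrac{d_0}4c_1S_n^2-C(S_n+1)-o(S_n^2)\qquad(n\to\infty),$$
which contradicts (8.3). Hence every compact subset of $\Psi_f(E)$ is RLH, and Theorem 1 is proved. $\blacksquare$

## 9. A removable set inside an $\mathbb H$-regular surface: proof of Theorem 2

Take $f,E$ from Theorem 1 with $L_0$ arbitrary and $\delta_0<1$, constructed as in Section 7, and let $\Omega=\{[x;w]:x>f(w)\}$.

**Step 1 ($\Omega$ has locally finite perimeter, comparable to $\mu$).** For $\varphi\in C_c^\infty(\mathbb H)$, (1.4) with $g=f_n$ and $(A,B)=(\varphi,0)$, respectively $(0,\varphi)$, gives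
$$\int_{x>f_n}X\varphi=-\int\varphi(\Psi_{f_n})\,dw,\qquad\int_{x>f_n}Y\varphi=\int G_n\,\varphi(\Psi_{f_n})\,dw.$$
Let $n\to\infty$ along a subsequence with $G_n\rightharpoonup G$ weak-$*$ in $L^\infty$, so $|G|\le\frac34$. As $f_n\to f$ uniformly, the left sides converge by dominated convergence. The functions $\varphi\circ\Psi_{f_n}$ converge uniformly to $\varphi\circ\Psi_f$, with supports in a fixed compact set, so
$$\int_\Omega X\varphi=-\int\varphi(\Psi_f)\,dw,\qquad\int_\Omega Y\varphi=\int G\,\varphi(\Psi_f)\,dw.$$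
So the horizontal distributional gradient of $1_\Omega$ is the vector measure $(\Psi_f)_*\big((1,-G)\,dw\big)$: $\Omega$ has locally finite $\mathbb H$-perimeter, with perimeter measure $(\Psi_f)_*(\sqrt{1+G^2}\,dw)$, comparable to $\mu=(\Psi_f)_*dw$.

**Step 2 (cutting out a piece of a regular surface).** The structure theorem of Franchi–Serapioni–Serra Cassano (*Rectifiability and perimeter in the Heisenberg group*, Math. Ann. 321 (2001), 479–531) states: if $\Omega\subset\mathbb H$ has locally finite $\mathbb H$-perimeter, then its perimeter measure is concentrated on a set of the form $N\cup\bigcup_{i\in\mathbb N}K_i$ with $N$ null for the perimeter measure and each $K_i$ a compact subset of an $\mathbb H$-regular surface. As $\mu(\Psi_f(E))=|E|>0$, some $\mathcal K=\Psi_f(E)\cap K_i$ has $\mu(\mathcal K)>0$, hence $\mathcal H^3(\mathcal K)>0$ by Section 3. Being a compact subset of $\Psi_f(E)$, $\mathcal K$ is RLH by Theorem 1. $\blacksquare$
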